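# Self-absorbing Hankel systems and lunar monoids

## 1. Three theorems about multiplication tables

The terms *Hankel system*, *SAP* and *lunar* are defined in Section 2. An element $p$ of a monoid *right-divides* $t$ (and is a *right divisor* of $t$) if $t=cp$ for some $c$; similarly $a$ *left-divides* $t$ if $t=az$ for some $z$.

**Theorem 1.** Let $\mathcal M_0$ be the monoid with generators $a_i,c_i,x_i,z_i$ $(i\in\mathbb Z)$ and $\alpha,\beta,\gamma$, and relations
$$a_ix_i=\alpha,\qquad c_ix_i=\beta,\qquad a_iz_i=\gamma\qquad(i\in\mathbb Z).$$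
Then $\mathcal M_0$ is cancellative, it is not lunar, and its Hankel system has SAP.

**Theorem 2.** The same holds for the finitely presented monoid
$$\widehat{\mathcal M}=\langle a,c,x,z,g,g^{-1}\mid gg^{-1}=g^{-1}g=1,\ g(ax)=(ax)g,\ g(cx)=(cx)g,\ g(az)=(az)g\rangle .$$
Moreover, for $\mathcal M=\mathcal M_0$ and for $\mathcal M=\widehat{\mathcal M}$ the SAP identity holds even for infinitely supported families: if $K$ is a Hilbert space and $(b_t)_{t\in\mathcal M}$ is any family in $B(K)$ for which the matrix $T_b=[b_{uv}]_{u,v\in\mathcal M}$ is bounded, then $S_b=\big[b_{uv}\mathbf 1_{\{uv=u'v'\}}\big]_{(u,u'),(v,v')}$ is bounded and $\|S_b\|=\|T_b\|$.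

**Theorem 3.** Let $\mathcal M$ be a cancellative monoid whose Hankel system has SAP. For $\alpha,\beta,\gamma\in\mathcal M$ let $P(\alpha,\beta,\gamma)$ be the set of $p\in\mathcal M$ for which there are (necessarily unique) $a_p,c_p,z_p\in\mathcal M$ with
$$a_pp=\alpha,\qquad c_pp=\beta,\qquad a_pz_p=\gamma .$$
If $P(\alpha,\beta,\gamma)$ is finite, then $c_pz_p$ is the same for all $p\in P(\alpha,\beta,\gamma)$. Consequently, if every element of $\mathcal M$ has only finitely many right divisors (for example, if $\mathcal M$ is finitely generated with length-preserving relations), then $\mathcal M$ is lunar if and only if its Hankel system has SAP.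

In plain words: write the multiplication table of a cancellative monoid as a family of $0$–$1$ matrices $\Gamma_t$, where $\Gamma_t$ marks the places at which the table shows $t$. Self-absorption says that replacing each $\Gamma_t$ by $\Gamma_t\otimes\Gamma_t$ changes no norm of a linear combination, even with operator coefficients. Being lunar is an algebraic condition on eight elements. It is a known result that lunar monoids have SAP (we prove it in Section 3, since it is short in our language). Yong Han, Yanqi Qiu and Zipeng Wang, in "Self-absorption of Hankel systems on monoids --a seemingly universal property" (arXiv:2407.01048, 2024), conjecture that the local condition and the global one are equivalent. Theorem 1 says that this is false, Theorem 2 that it is false even for finitely presented monoids, and Theorem 3 that it is true under a finiteness condition. By Theorems 1 and 2 the finiteness assumption in Theorem 3 cannot be dropped.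

## 2. Hankel systems, self-absorption, and the lunar condition

A monoid $\mathcal M$ with unit $e$ is *cancellative* if $ab=ab'$ implies $b=b'$ and $ab=a'b$ implies $a=a'$. All monoids from here on are cancellative, or will be shown to be.

**Definition (Hankel system).** For $t\in\mathcal M$ let $\Gamma_t$ be the operator on $\ell^2(\mathcal M)$ with $\langle\Gamma_t\delta_v,\delta_u\rangle=1$ if $uv=t$, and $0$ otherwise. The Hankel system of $\mathcal M$ is the family $\{\Gamma_t\}_{t\in\mathcal M}$ in $A=B(\ell^2(\mathcal M))$.

By cancellation, each row and each column of $\Gamma_t$ contains at most one $1$. So $\Gamma_t$ is a partial permutation matrix and in particular a partial isometry. For $\mathcal M=(\mathbb N,+)$, with $\mathbb N=\{0,1,2,\dots\}$, the matrix $\Gamma_t$ has ones exactly on the antidiagonal $u+v=t$, and $\sum_tb_t\Gamma_t=[b_{u+v}]$ is a Hankel matrix. For a group, $\Gamma_t\delta_v=\delta_{tv^{-1}}$, a unitary.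

**Definition (SAP).** A family $\{x_i\}_{i\in I}$ in a $C^*$-algebra $A$ has the self-absorption property if for every $C^*$-algebra $B$ and every finitely supported family $\{b_i\}_{i\in I}$ in $B$,
$$\Big\|\sum_i b_i\otimes x_i\otimes\overline x_i\Big\|_{B\otimes_{\min}A\otimes_{\min}\overline A}=\Big\|\sum_i b_i\otimes x_i\Big\|_{B\otimes_{\min}A}.$$
Here $\overline A$ is the complex conjugate $C^*$-algebra of $A$.

For example, the two-element family $x_1=1$, $x_2=-1$ in $A=\mathbb C$ does not have SAP: the left side is $\|b_1+b_2\|$, the right side is $\|b_1-b_2\|$. The one-element family $\{x\}$ has SAP exactly when $\|x\|^2=\|x\|$, that is, $\|x\|\in\{0,1\}$.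

**Definition (lunar).** A cancellative monoid is lunar if
$$ax=by,\quad cx=dy,\quad az=bw\quad\Longrightarrow\quad cz=dw .$$

A group is lunar: the hypotheses say $b^{-1}a=yx^{-1}$, $d^{-1}c=yx^{-1}$, $b^{-1}a=wz^{-1}$, so $d^{-1}c=wz^{-1}$, which is $cz=dw$. The condition passes to submonoids, so every submonoid of a group is lunar, for instance $\mathbb N$ and free monoids. A non-lunar monoid therefore cannot be embedded in a group.

**Two matrices.** We now turn SAP for a Hankel system into a statement about two matrices. We may take $B\subset B(K)$, because minimal tensor norms are spatial: they are the operator norms on tensor products of Hilbert spaces on which the factors act faithfully. The algebra $\overline{B(\ell^2(\mathcal M))}$ is $B(\overline{\ell^2(\mathcal M)})$, and the canonical basis identifies $\overline{\ell^2(\mathcal M)}$ with $\ell^2(\mathcal M)$; under this identification $\overline X$ is the matrix with complex conjugate entries. As $\Gamma_t$ has real entries, $\overline\Gamma_t$ becomes $\Gamma_t$. For finitely supported $b=(b_t)$ put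
$$T_b=\sum_tb_t\otimes\Gamma_t=[b_{uv}]_{u,v\in\mathcal M},\qquad S_b=\sum_tb_t\otimes\Gamma_t\otimes\Gamma_t=\big[b_{uv}\mathbf 1_{\{uv=u'v'\}}\big]_{(u,u'),(v,v')} .\tag{1}$$
The entry of $S_b$ at row $(u,u')$ and column $(v,v')$ is $\sum_tb_t\mathbf 1_{\{uv=t\}}\mathbf 1_{\{u'v'=t\}}$, which gives the formula. The Hankel system has SAP if and only if $\|S_b\|=\|T_b\|$ for all finitely supported $b$ in all $B(K)$.

We use three elementary facts about matrices with entries in $B(K)$: a submatrix has norm at most that of the matrix; the norm is the supremum of the norms of the finite submatrices; the norm of a direct sum is the supremum of the norms of the summands. A matrix $[b_{\iota(r)\kappa(s)}]_{r,s}$ is a submatrix of $T_b$ *provided that $\iota$ and $\kappa$ are injective*. This proviso will be checked each time: repeating a row can raise the norm.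

## 3. Splitting $S_b$ along the graph $uv=u'v'$

Let $Q$ be the bipartite graph with row-vertices $(u,u')\in\mathcal M^2$, column-vertices $(v,v')\in\mathcal M^2$, and an edge between them iff $uv=u'v'$. Off the edges of $Q$ the matrix $S_b$ vanishes. A *block* is a set $C$ of row- and column-vertices closed under adjacency, that is, a union of connected components; $S_b^C$ denotes the corresponding submatrix of $S_b$.

**Covers.** If blocks $C_\lambda$ together contain all non-isolated vertices, then
$$\|S_b\|=\sup_\lambda\|S_b^{C_\lambda}\| .\tag{2}$$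
Indeed $S_b$ is the direct sum of its submatrices over the connected components that contain an edge, and a zero part. Each such component lies inside some $C_\lambda$, so its norm is at most $\|S_b^{C_\lambda}\|$, and each $S_b^{C_\lambda}$ is a submatrix of $S_b$. The $C_\lambda$ need not be disjoint.

**Blocks of type $s$.** For $s\in\mathcal M$ let $C_s$ have rows $(u,us)$ and columns $(sv,v)$, for $u,v\in\mathcal M$. The row $(u,us)$ is adjacent to $(v,v')$ iff $uv=usv'$ iff $v=sv'$, that is, iff $(v,v')$ is a column of $C_s$. The column $(sv',v')$ is adjacent to $(u,u')$ iff $usv'=u'v'$ iff $u'=us$. So $C_s$ is a block in which all rows are adjacent to all columns, and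
$$S_b^{C_s}=[b_{u\cdot sv}]_{u,v}.$$
This is the submatrix of $T_b$ with rows $u$ and columns $sv$; the latter are distinct for distinct $v$ by cancellation. Hence $\|S_b^{C_s}\|\le\|T_b\|$. The same argument applies to the transposed block $C_s'$ with rows $(us,u)$ and columns $(v,sv)$. For $s=e$ we get exactly $S_b^{C_e}=T_b$. So
$$\|S_b\|\ge\|T_b\|\quad\text{always,}\tag{3}$$
and SAP holds iff the blocks of some cover all satisfy $\|S_b^{C}\|\le\|T_b\|$. Blocks of type $s$ need no further thought.

**Simplest cases.** In a group, an edge $uv=u'v'$ lies in $C_s$ with $s=u^{-1}u'$. In $\mathbb N$, $u+v=u'+v'$ puts the edge in $C_s$ with $s=u'-u$ if $u\le u'$, and in $C_s'$ with $s=u-u'$ otherwise. In a free monoid, $uv=u'v'$ means that one of $u,u'$ is a prefix of the other, so the edge again lies in some $C_s$ or $C'_s$. All three have SAP.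

**Proposition 4 (the known implication).** If $\mathcal M$ is lunar, its Hankel system has SAP.

*Proof.* Being lunar says: if $(c,d)$ is adjacent to $(x,y)$, $(x,y)$ to $(a,b)$, and $(a,b)$ to $(z,w)$, then $(c,d)$ is adjacent to $(z,w)$. So a path of length three from a row to a column can be replaced by one edge, and a shortest path from a row to a column in the same component, having odd length, has length one. Every component containing an edge is thus complete bipartite; let $R$ be its rows and $L$ its columns. If $(u,u'),(u,u'')\in R$, take $(v,v')\in L$: then $u'v'=uv=u''v'$, so $u'=u''$. Hence $(u,u')\mapsto u$ is injective on $R$. If $(v,v'),(v,v'')\in L$, take $(u,u')\in R$: then $u'v'=uv=u'v''$, so $v'=v''$, and $(v,v')\mapsto v$ is injective on $L$. The submatrix of $S_b$ on the component is $[b_{uv}]$, a submatrix of $T_b$. By (2), $\|S_b\|\le\|T_b\|$. $\square$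

Conversely, a failure of the lunar condition is a component of $Q$ with a *hole*: with $\alpha=ax=by$, $\beta=cx=dy$, $\gamma=az=bw$ and $cz\neq dw$, the rows $(a,b),(c,d)$ and columns $(x,y),(z,w)$ give in $S_b$ and in $T_b$ (rows $a,c$, columns $x,z$) respectively
$$\begin{pmatrix}b_\alpha&b_\gamma\\ b_\beta&0\end{pmatrix},\qquad \begin{pmatrix}b_\alpha&b_\gamma\\ b_\beta&b_{cz}\end{pmatrix}.\tag{4}$$
The conjecture amounts to saying that such a hole is always visible in norms.

## 4. Normal forms for monoids with forced holes

To test this we look at the monoid in which exactly the three coincidences of the lunar condition are imposed on generators, and at its relatives with more copies. For an index set $I$ let $\mathcal M_I$ have generators $a_i,c_i,x_i,z_i$ $(i\in I)$, $\alpha,\beta,\gamma$ and relations $a_ix_i=\alpha$, $c_ix_i=\beta$, $a_iz_i=\gamma$. So $\mathcal M_0=\mathcal M_{\mathbb Z}$, and $|I|=2$ is the case of a single hypothesis $ax=by$, $cx=dy$, $az=bw$. This section works for every $I$.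

**Step 1: normal forms.** We want to see elements as words. Use the rewriting rules
$$a_ix_i\to\alpha,\qquad c_ix_i\to\beta,\qquad a_iz_i\to\gamma .$$
They shorten words, so rewriting terminates. Left-hand sides begin with an $a$ or $c$ and end with an $x$ or $z$, so no two of them overlap; two different rewritings of a word happen at disjoint places and can be done in either order. By Newman's lemma (a terminating, locally confluent system has unique normal forms) every word has a unique irreducible form. So $\mathcal M_I$ is the set of *irreducible words*: those with no factor $a_ix_i$, $c_ix_i$, $a_iz_i$.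

For irreducible $u,v$ the product is the concatenation $uv$, unless the last letter of $u$ followed by the first letter of $v$ is a left-hand side; then this pair is replaced by $\alpha$, $\beta$ or $\gamma$. The result is irreducible, because $\alpha,\beta,\gamma$ occur in no left-hand side.

**Step 2: a weight.** We need to measure where a word is cut. Put $\ell=1$ on $a_i,c_i,x_i,z_i$ and $\ell=2$ on $\alpha,\beta,\gamma$, extended additively. The relations respect $\ell$, so $\ell$ is well defined on $\mathcal M_I$, and $\ell(s)=0$ only for $s=e$.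

**Step 3: $\mathcal M_I$ is cancellative.** It suffices that multiplication by each letter, on either side, is injective. For an irreducible word $w$:

* $a_iw$ is $\alpha w'$ if $w=x_iw'$, is $\gamma w'$ if $w=z_iw'$, and is the word $a_iw$ otherwise. The first letter of the result tells which case occurred, and $w$ is recovered.
* $c_iw$ is $\beta w'$ if $w=x_iw'$, and $c_iw$ otherwise; again the first letter decides.
* $wx_i$ is $w'\alpha$ if $w=w'a_i$, is $w'\beta$ if $w=w'c_i$, and $wx_i$ otherwise; the last letter decides.
* $wz_i$ is $w'\gamma$ if $w=w'a_i$, and $wz_i$ otherwise; the last letter decides.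
* Multiplication by any other letter on the left (letters $x_i,z_i,\alpha,\beta,\gamma$) or on the right (letters $a_i,c_i,\alpha,\beta,\gamma$) is concatenation.

**Step 4: $\mathcal M_I$ is not lunar if $|I|\ge2$.** For $i\ne j$ we have $a_ix_i=a_jx_j$, $c_ix_i=c_jx_j$, $a_iz_i=a_jz_j$, but $c_iz_i\ne c_jz_j$, since these are distinct irreducible words.

## 5. Finitely many indices: the hole is visible

Let $I$ be finite with $k=|I|\ge2$. The natural plan for proving the conjecture is to choose coefficients for which the first matrix in (4) is larger than all of $T_b$. Here it works. Take $B=M_2(\mathbb C)$ with matrix units $e_{rs}$, and for $0<t\le 1$ put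
$$b_\alpha=e_{11},\quad b_\gamma=e_{12},\quad b_\beta=e_{21},\quad b_{c_iz_i}=-t\,e_{22}\ (i\in I),$$
and $b=0$ elsewhere. The factorizations of these elements, by the description of products, are the trivial ones (one factor $e$) and $\alpha=a_ix_i$, $\beta=c_ix_i$, $\gamma=a_iz_i$, $c_i\cdot z_i$. So, apart from zeros, $T_b$ is the direct sum of:

* row $e$ on the columns $\alpha,\beta,\gamma,c_iz_i$, with norm squared $\|\sum_s b_sb_s^*\|=\|\operatorname{diag}(2,1+kt^2)\|$;
* column $e$ on the rows $\alpha,\beta,\gamma,c_iz_i$, with norm squared $\|\sum_s b_s^*b_s\|=\|\operatorname{diag}(2,1+kt^2)\|$;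
* for each $i\in I$, the corner with rows $a_i,c_i$ and columns $x_i,z_i$, which in $M_2\otimes M_2$ is $e_{11}\otimes e_{11}+e_{12}\otimes e_{12}+e_{21}\otimes e_{21}-t\,e_{22}\otimes e_{22}$.

If $\varepsilon_1,\varepsilon_2$ is the basis of $\mathbb C^2$, then $e_{rs}\otimes e_{rs}$ sends $\varepsilon_s\otimes\varepsilon_s$ to $\varepsilon_r\otimes\varepsilon_r$ and kills the other basis vectors. So the corner acts on the span of $\varepsilon_1\otimes\varepsilon_1$ and $\varepsilon_2\otimes\varepsilon_2$ as $\begin{pmatrix}1&1\\1&-t\end{pmatrix}$ and is $0$ on the complement. Its norm is the larger eigenvalue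
$$\nu(t)=\tfrac12\Big(1-t+\sqrt{(1+t)^2+4}\Big)\qquad(0\le t\le1),$$
which is strictly decreasing in $t$, from $\nu(0)=\tfrac12(1+\sqrt5)$ to $\nu(1)=\sqrt2$. Take $t=k^{-1/2}$: the row and the column have norm $\sqrt2\le\nu(t)$, so $\|T_b\|=\nu(t)$. But the first matrix in (4), which sits in $S_b$ at rows $(a_i,a_j),(c_i,c_j)$ and columns $(x_i,x_j),(z_i,z_j)$ for $i\neq j$, has norm $\nu(0)$ by the same computation with $t=0$. Hence
$$\|S_b\|\ \ge\ \nu(0)\ >\ \nu(k^{-1/2})=\|T_b\| ,$$
and SAP fails. For $k=4$, for instance, $\|T_b\|=\tfrac32$ and $\|S_b\|\ge1.618$.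

**Where this stops.** To push $\|T_b\|$ below the norm of the hole, the hole must be filled in *every* corner: if $b_{c_iz_i}=0$ for a single $i$, then the corner of $T_b$ at that $i$ is $\begin{pmatrix}b_\alpha&b_\gamma\\b_\beta&0\end{pmatrix}$, the hole itself. With infinitely many indices a finitely supported $b$ must leave some corner unfilled. Allowing infinite support with $b_{c_iz_i}=-t_ie_{22}$ does not help either: row $e$ forces $\sum t_i^2<\infty$, hence $t_i\to0$ and $\nu(t_i)\to\nu(0)$.

This breakdown is the idea behind the counterexample. In $\mathcal M_0$ the elements $\alpha,\beta,\gamma$ have infinitely many interchangeable factorizations, while the products $c_iz_i$ are pairwise different. Whatever $b$ is, far out at index $N$ the matrix $T_b$ contains a faithful copy of the hole. What remains is to show that every non-complete component of $Q$ is of this kind, including all the surrounding factors $f$ and $f'$.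

## 6. All coincidences $uv=u'v'$ in $\mathcal M_0$, and the proof of Theorem 1

From now on $I=\mathbb Z$. In what follows $(p,q)$ ranges over the three pairs $(a,x),(c,x),(a,z)$, so that $p_iq_i\in\{\alpha,\beta,\gamma\}$ does not depend on $i$.

**Lemma 5.** Let $uv=u'v'$ in $\mathcal M_0$ with $\ell(u)\le\ell(u')$. Then either

1. $u'=us$ and $v=sv'$ for some $s\in\mathcal M_0$; or
2. $\ell(u)=\ell(u')$ and there are $i\ne j$, $f,f'\in\mathcal M_0$ and $(p,q)$ as above with $u=fp_i$, $u'=fp_j$, $v=q_if'$, $v'=q_jf'$.

*Proof.* Let $t_1\cdots t_n$ be the irreducible word of $uv$. By the description of products, $(u,v)$ is of one of two kinds: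

* a *boundary cut* $(t_1\cdots t_k,\ t_{k+1}\cdots t_n)$;
* an *inside cut* $(t_1\cdots t_{k-1}p_i,\ q_it_{k+1}\cdots t_n)$ with $t_k=p_iq_i\in\{\alpha,\beta,\gamma\}$.

The partial weights $\ell(t_1\cdots t_k)$ strictly increase with $k$. An inside cut at $k$ has $\ell(u)=\ell(t_1\cdots t_{k-1})+1$, strictly between two consecutive partial weights because $\ell(t_k)=2$. So $\ell(u)$ determines the kind of cut and $k$, hence the pair $(u,v)$ up to the index $i$ of an inside cut ($t_k$ determines $(p,q)$). The same holds for $(u',v')$.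

*Equal weights.* Then both pairs are cuts of the same kind at the same $k$. Either $u=u'$, and then $v=v'$ by cancellation, which is case 1 with $s=e$; or both are inside cuts with indices $i\ne j$, which is case 2 with $f=t_1\cdots t_{k-1}$ and $f'=t_{k+1}\cdots t_n$.

*$\ell(u)<\ell(u')$, boundary cut $u=t_1\cdots t_k$.* Then $u'$ is a boundary or inside cut further to the right, so $u$ is a prefix of the word $u'$ and $u'=us$.

*$\ell(u)<\ell(u')$, inside cut $u=t_1\cdots t_{k-1}p_i$.* Weights are integers, so $\ell(u')\ge\ell(u)+1=\ell(t_1\cdots t_k)$, and therefore $u'=t_1\cdots t_kw'$ as words. Since $uq_i=t_1\cdots t_{k-1}p_iq_i=t_1\cdots t_k$, we get $u'=u\cdot(q_iw')$, so $u'=us$ with $s=q_iw'$.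

In the last two cases $usv'=u'v'=uv$, and cancelling $u$ gives $v=sv'$. $\square$

Edges of case 1 lie in the harmless blocks $C_s$. Those of case 2 are collected as follows.

**Blocks of type $(i,j)$.** For $i\neq j$ let $C_{ij}$ have rows $(fp_i,fp_j)$ with $p\in\{a,c\}$, $f\in\mathcal M_0$, and columns $(q_if',q_jf')$ with $q\in\{x,z\}$, $f'\in\mathcal M_0$. The concatenations $fp_i$ and $q_if'$ are irreducible, since no left-hand side ends in an $a$ or $c$ or begins with an $x$ or $z$. So $fp_i$ determines $f$ and $p_i$, and $q_if'$ determines $q_i$ and $f'$.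

**Step 1: $C_{ij}$ is closed under adjacency.** This is needed to call it a block.

Let the row $(fp_i,fp_j)$ be adjacent to $(v,v')$, so $fp_iv=fp_jv'$. The two left factors have equal weight. In case 1 of Lemma 5, $fp_j=fp_is$ with $\ell(s)=0$, so $s=e$ and $p_i=p_j$, a contradiction. So case 2 holds: $fp_i=\tilde f\tilde p_{\tilde\imath}$ and $fp_j=\tilde f\tilde p_{\tilde\jmath}$. Comparing words, last letter first, we get $\tilde f=f$, $\tilde p=p$, $\tilde\imath=i$, $\tilde\jmath=j$. Hence $(v,v')=(q_if',q_jf')$ for some $q\in\{x,z\}$ and $f'$, a column of $C_{ij}$.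

Let the column $(q_if',q_jf')$ be adjacent to $(u,u')$, so $uq_if'=u'q_jf'$. Then $\ell(u)=\ell(u')$. In case 1 again $\ell(s)=0$, so $s=e$ and $q_if'=q_jf'$, impossible by first letters. In case 2, comparing first letters and the remaining words identifies $q,i,j,f'$, and $(u,u')=(\tilde fp_i,\tilde fp_j)$ for some $p\in\{a,c\}$ and $\tilde f$, a row of $C_{ij}$.

**Step 2: the entries of $S_b^{C_{ij}}$.** At row $(fp_i,fp_j)$ and column $(q_if',q_jf')$ the entry is
$$(a,x):\ b_{f\alpha f'},\qquad(a,z):\ b_{f\gamma f'},\qquad(c,x):\ b_{f\beta f'},\qquad(c,z):\ 0 .\tag{5}$$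
For the three pairs $(p,q)$, both products equal $fp_iq_if'=fp_jq_jf'$. For $(c,z)$, the products $fc_iz_if'$ and $fc_jz_jf'$ differ: otherwise cancellation would give $c_iz_i=c_jz_j$.

**Step 3: a copy of the block inside $T_b$.** Let $b$ be finitely supported. Choose $N$ such that the letter $c_N$ occurs in no irreducible word in $\operatorname{supp}b$. Consider the submatrix of $T_b$ with rows $fp_N$ ($p\in\{a,c\}$, $f\in\mathcal M_0$) and columns $q_Nf'$ ($q\in\{x,z\}$, $f'\in\mathcal M_0$). These row labels are pairwise distinct, and so are the column labels, by the irreducibility just noted. Its entries are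
$$(a,x):\ b_{f\alpha f'},\qquad(a,z):\ b_{f\gamma f'},\qquad(c,x):\ b_{f\beta f'},\qquad(c,z):\ b_{fc_Nz_Nf'}=0 .$$
The last vanishes because the concatenation $fc_Nz_Nf'$ is irreducible (no left-hand side ends in $c_N$, begins with $z_N$, or equals $c_Nz_N$) and contains $c_N$. Comparing with (5), this submatrix is exactly $S_b^{C_{ij}}$, with $(f,p)$ indexing rows and $(q,f')$ indexing columns. Hence $\|S_b^{C_{ij}}\|\le\|T_b\|$.

**Step 4: conclusion.** By Lemma 5, and by the same lemma with the roles of the two factorizations exchanged when $\ell(u)>\ell(u')$, every edge of $Q$ lies in some $C_s$, $C_s'$ or $C_{ij}$. By (2), $\|S_b\|\le\|T_b\|$, and (3) gives equality. With Section 4, this proves Theorem 1. $\blacksquare$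

## 7. Shifting the index by conjugation: Theorem 2

To generate infinitely many indices from finitely many letters, we adjoin an invertible $g$ that shifts them. Let $\sigma$ be the automorphism of $\mathcal M_0$ with $p_i\mapsto p_{i+1}$ for $p\in\{a,c,x,z\}$, fixing $\alpha,\beta,\gamma$. Let $\mathcal M_0\rtimes_\sigma\mathbb Z$ be the monoid whose elements are written uniquely as $wg^k$ ($w\in\mathcal M_0$, $k\in\mathbb Z$), with $gw=\sigma(w)g$, so that
$$(ug^m)(vg^n)=u\,\sigma^m(v)\,g^{m+n}.\tag{6}$$
In particular $g^dp_i=p_{i+d}\,g^d$.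

**Step 1: $\mathcal M_0\rtimes_\sigma\mathbb Z$ has the presentation of Theorem 2.** Let $\mathcal N$ be the presented monoid. Sending $p\mapsto p_0$ for $p\in\{a,c,x,z\}$ and $g\mapsto g$ defines a homomorphism $\mathcal N\to\mathcal M_0\rtimes_\sigma\mathbb Z$, because $g$ commutes with $a_0x_0=\alpha$, $c_0x_0=\beta$, $a_0z_0=\gamma$. Conversely, put $\varphi(p_i)=g^ipg^{-i}$, $\varphi(\alpha)=ax$, $\varphi(\beta)=cx$, $\varphi(\gamma)=az$ in $\mathcal N$. The relations are respected: $\varphi(a_i)\varphi(x_i)=g^iaxg^{-i}=ax$, since $g$ commutes with $ax$, and likewise for the other two. Moreover $\varphi(\sigma(w))=g\varphi(w)g^{-1}$ on generators, hence for all $w$. By (6), $wg^k\mapsto\varphi(w)g^k$ is then a homomorphism $\mathcal M_0\rtimes_\sigma\mathbb Z\to\mathcal N$. The two maps are mutually inverse on generators: $p\mapsto p_0\mapsto p$, while $p_i\mapsto g^ipg^{-i}\mapsto g^ip_0g^{-i}=p_i$ and $\alpha\mapsto ax\mapsto a_0x_0=\alpha$, similarly for $\beta,\gamma$, and $g\mapsto g$. So $\widehat{\mathcal M}=\mathcal M_0\rtimes_\sigma\mathbb Z$.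

**Step 2: $\widehat{\mathcal M}$ is cancellative and not lunar.** If $(ug^m)(vg^n)=(ug^m)(v'g^{n'})$, then by (6) $n=n'$ and $u\sigma^m(v)=u\sigma^m(v')$, so $v=v'$. If $(ug^m)(vg^n)=(u'g^{m'})(vg^n)$, then $m=m'$ and $u\sigma^m(v)=u'\sigma^m(v)$, so $u=u'$. Since $\mathcal M_0\subset\widehat{\mathcal M}$, the failure of the lunar condition persists.

Extend the weight by $\ell(wg^k)=\ell(w)$. It is additive, because $\ell\circ\sigma=\ell$. The new feature is that $\ell(S)=0$ now means $S=g^r$ for some $r\in\mathbb Z$; this is why an extra parameter $m$ appears below.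

**Lemma 6.** Let $UV=U'V'$ in $\widehat{\mathcal M}$ with $\ell(U)\le\ell(U')$. Then either (1) $U'=US$ and $V=SV'$ for some $S\in\widehat{\mathcal M}$; or (2) there are $i\ne j$, $m\in\mathbb Z$, $f,f'\in\widehat{\mathcal M}$ and $(p,q)$ as above with
$$U=fp_i,\qquad U'=fp_jg^m,\qquad V=q_if',\qquad V'=g^{-m}q_jf'.$$

*Proof.* Write $U=ug^d$, $U'=u'g^{d'}$, $g^dV=wg^k$, $g^{d'}V'=w'g^{k'}$ with $u,u',w,w'\in\mathcal M_0$. Then $UV=uwg^k$ and $U'V'=u'w'g^{k'}$, so $k=k'$ and $uw=u'w'$, with $\ell(u)\le\ell(u')$. Apply Lemma 5.

If $u'=us$, then $U'=usg^{d'}=U\,(g^{-d}sg^{d'})$, so $U'=US$ with $S=g^{-d}sg^{d'}$. Cancelling $U$ in $UV=USV'$ gives $V=SV'$.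

Otherwise $u=f_1p_{i'}$, $u'=f_1p_{j'}$, $w=q_{i'}f_2$, $w'=q_{j'}f_2$ with $i'\ne j'$. Put
$$i=i'-d,\quad j=j'-d,\quad m=d'-d,\quad f=f_1g^d,\quad f'=g^{-d}f_2g^k .$$
Using $p_{i'}g^d=g^dp_{i'-d}$ and $g^{-d}q_{i'}=q_{i'-d}\,g^{-d}$,
$$U=f_1p_{i'}g^d=fp_i,\qquad U'=f_1p_{j'}g^dg^{m}=fp_jg^m,$$
$$V=g^{-d}q_{i'}f_2g^k=q_if',\qquad V'=g^{-m}g^{-d}q_{j'}f_2g^k=g^{-m}q_jf'.\qquad\square$$

**Step 3: uniqueness of the parameters.** We claim that $fp_i$ with $p\in\{a,c\}$ determines $f,p,i$, and that $q_if'$ with $q\in\{x,z\}$ determines $q,i,f'$. Write $f=f_1g^d$; then $fp_i=f_1p_{i+d}\,g^d$. This determines $d$ and the irreducible word $f_1p_{i+d}$, hence its last letter $p_{i+d}$, and so $p$, $i$, $f_1$, $f$. For $q_if'$ with $f'=f_2g^k$, the irreducible word $q_if_2$ shows its first letter $q_i$; cancel it to recover $f'$.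

**Step 4: the blocks $C_{i,j,m}$.** For $i\neq j$ and $m\in\mathbb Z$ let $C_{i,j,m}$ have rows $(fp_i,\,fp_jg^m)$, $p\in\{a,c\}$, and columns $(q_if',\,g^{-m}q_jf')$, $q\in\{x,z\}$, with $f,f'\in\widehat{\mathcal M}$. We check closure under adjacency. The two entries of a row, or of a column, have equal weight; so in any adjacency involving one of them all weights match up, and in alternative (1) of Lemma 6 we have $\ell(S)=0$, $S=g^r$.

*A row, adjacent to $(V,V')$.* Alternative (1) gives $fp_jg^m=fp_ig^r$, so $p_jg^m=p_ig^r$ and $i=j$, a contradiction. So (2) holds with some parameters $\tilde f,\tilde p,\tilde\imath,\tilde\jmath,\tilde m$. By Step 3, $\tilde f=f$, $\tilde p=p$, $\tilde\imath=i$. Cancelling $f$ in $fp_jg^m=fp_{\tilde\jmath}g^{\tilde m}$ gives $\tilde\jmath=j$, $\tilde m=m$. So $(V,V')=(q_if',g^{-m}q_jf')$ is a column of the block.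

*A column, adjacent to $(U,U')$.* Alternative (1) gives $V=g^rV'$, that is,
$$q_if'=g^{r-m}q_jf'=q_{j+r-m}\,g^{r-m}f'.$$
By Step 3, $i=j+r-m$ and $f'=g^{r-m}f'$; cancelling $f'$ gives $r=m$, hence $i=j$, a contradiction. In alternative (2), Step 3 gives $\tilde q=q$, $\tilde\imath=i$, $\tilde f'=f'$; cancelling $f'$ leaves $g^{-m}q_j=g^{-\tilde m}q_{\tilde\jmath}$, that is, $q_{j-m}g^{-m}=q_{\tilde\jmath-\tilde m}\,g^{-\tilde m}$, so $\tilde m=m$ and $\tilde\jmath=j$. So $(U,U')=(\tilde f\tilde p_i,\tilde f\tilde p_jg^m)$ is a row of the block.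

*Entries.* Since $fp_jg^m\cdot g^{-m}q_jf'=fp_jq_jf'$, the entries of $S_b^{C_{i,j,m}}$ are again those listed in (5); at $(c,z)$ the entry is $0$ because $fc_iz_if'\neq fc_jz_jf'$ by cancellation.

**Step 5: copies of finite pieces inside $T_b$.** One would like to repeat Step 3 of Section 6 with a single $N$, but this fails: the factor $f$ may itself contain a shift. If $b_{c_0z_0}\ne0$, then for *every* $N$ the choice $f=g^{-N}$, $f'=g^N$ gives $fc_Nz_Nf'=c_0z_0\in\operatorname{supp}b$. We therefore choose $N$ only after restricting to finitely many $f$ and $f'$, which suffices because the norm of $S_b^{C_{i,j,m}}$ is the supremum over its finite submatrices.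

Let $b$ be finitely supported, and fix finite sets of parameters $f$ and of parameters $f'$. For $N\in\mathbb N$ take the finite submatrix of $T_b$ with rows $fp_N$ and columns $q_Nf'$; the labels are distinct by Step 3. Its entries are $b_{f\alpha f'}$, $b_{f\gamma f'}$, $b_{f\beta f'}$ and $b_{fc_Nz_Nf'}$ at $(a,x),(a,z),(c,x),(c,z)$. With $f=f_1g^d$ and $f'=f_2g^k$,
$$fc_Nz_Nf'=f_1\,c_{N+d}\,z_{N+d}\,\sigma^d(f_2)\,g^{d+k}.\tag{7}$$
Its $\mathcal M_0$-part is an irreducible word containing the letter $c_{N+d}$. Only finitely many $d$ occur, and only finitely many letters $c_n$ occur in $\operatorname{supp}b$. So for $N$ large none of the elements (7) lies in $\operatorname{supp}b$, and the submatrix of $T_b$ equals the given submatrix of $S_b^{C_{i,j,m}}$. Hence $\|S_b^{C_{i,j,m}}\|\le\|T_b\|$.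

**Step 6: conclusion.** By Lemma 6 and its version with the two factorizations exchanged, the blocks $C_S$, $C_S'$, $C_{i,j,m}$ cover all edges of $Q$. So $\|S_b\|\le\|T_b\|$ by (2), and (3) gives SAP for $\widehat{\mathcal M}$.

## 8. Coefficients of infinite support

This section proves the last assertion of Theorem 2. Let $\mathcal M$ be $\mathcal M_0$ or $\widehat{\mathcal M}$, and let $(b_t)\subset B(K)$ be any family with $T_b=[b_{uv}]$ bounded. The matrix $S_b$ still splits along the components of $Q$, and it is bounded as soon as the submatrices over the components are uniformly bounded. The blocks of type $s$ are submatrices of $T_b$, and $S_b^{C_e}=T_b$. So it remains to show that each block $C=C_{ij}$ (respectively $C_{i,j,m}$) has norm at most $\|T_b\|$. Its entries are given by (5); that computation did not use finite support.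

**Step 1: the coefficients tend to $0$.** No coefficient need vanish any more, so we look for a weak substitute. Row $e$ of $T_b$ consists of the entries $b_{e\cdot t}=b_t$. So for every $\eta\in K$,
$$\sum_{t}\|b_t^*\eta\|^2=\|T_b^*(\eta\otimes\delta_e)\|^2\le\|T_b\|^2\|\eta\|^2 .$$
Fix $f,f'$. The elements $fc_Nz_Nf'$ are pairwise distinct for different $N$, by cancellation, since the $c_Nz_N$ are. Hence $\|b_{fc_Nz_Nf'}^*\eta\|\to0$ for each $\eta$, so $b_{fc_Nz_Nf'}\to0$ weakly as $N\to\infty$.

**Step 2: a weak limit of submatrices.** Fix finite sets of $f$ and of $f'$. Let $Y$ be the corresponding finite submatrix of $S_b^C$, and $X_N$ the submatrix of $T_b$ with rows $fp_N$ and columns $q_Nf'$. The entries of $X_N$ and $Y$ agree at $(a,x),(a,z),(c,x)$, while at $(c,z)$ those of $X_N$ tend weakly to $0$, the entry of $Y$. As there are finitely many entries, $\langle X_Nh,k\rangle\to\langle Yh,k\rangle$ for all vectors $h,k$. Since $\|X_N\|\le\|T_b\|$, also $\|Y\|\le\|T_b\|$. Taking the supremum over finite submatrices, $\|S_b^C\|\le\|T_b\|$.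

So $S_b$ is bounded and $\|S_b\|=\|T_b\|$. This completes the proof of Theorem 2. $\blacksquare$

## 9. Finite $P(\alpha,\beta,\gamma)$ forces $c_pz_p$ to be constant: Theorem 3

First, the sets $P(\alpha,\beta,\gamma)$ are just a way to organize the lunar condition. If $ax=by=:\alpha$, $cx=dy=:\beta$, $az=bw=:\gamma$, then $x,y\in P(\alpha,\beta,\gamma)$, with $a_x=a$, $c_x=c$, $z_x=z$ and $a_y=b$, $c_y=d$, $z_y=w$; conversely two elements of $P(\alpha,\beta,\gamma)$ give such a configuration. So
$$\mathcal M\text{ is lunar}\iff p\mapsto c_pz_p\text{ is constant on }P(\alpha,\beta,\gamma)\text{ for all }\alpha,\beta,\gamma .\tag{8}$$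
In $\mathcal M_I$, for the letters $\alpha,\beta,\gamma$, the set $P$ is $\{x_i:i\in I\}$: the elements right-dividing both $\alpha$ and $\beta$ are $e$ and the $x_i$, and $p=e$ would need $\gamma=\alpha z_e$, which is impossible. Also $c_{x_i}z_{x_i}=c_iz_i$.

In Section 5 we could compute $\|T_b\|$ because the factorizations were so few. In a general monoid there is no control over the rest of $T_b$, and no explicit $b$ suggests itself. We use SAP differently: as the statement that a certain linear map is completely contractive, so that it has a factorization through a representation.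

Let $\mathcal M$ be cancellative with SAP, let $P=P(\alpha,\beta,\gamma)$ be finite, and suppose that $p_0,p_1\in P$ satisfy $c_{p_0}z_{p_0}\ne c_{p_1}z_{p_1}$. Put $H=\ell^2(\mathcal M)$. Recall that $\Gamma_t\delta_v=\delta_u$ if $uv=t$ for some (unique) $u$, and $\Gamma_t\delta_v=0$ otherwise; and $\Gamma_t^*\delta_u=\delta_v$ if $uv=t$ for some $v$, and $0$ otherwise.

**Step 1: factorization.** The purpose is to turn SAP into Hilbert space geometry. The $\Gamma_t$ are nonzero ($\Gamma_t\delta_t=\delta_e$) and have disjoint matrix supports, so they are linearly independent. On $E=\operatorname{span}\{\Gamma_t\}\subset B(H)$ define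
$$u:E\to B(H\otimes H),\qquad u(\Gamma_t)=\Gamma_t\otimes\Gamma_t .$$
SAP with $B=M_n(\mathbb C)$ for all $n\ge1$ says that $u$ is completely isometric. By Wittstock's extension theorem and the factorization theorem for completely bounded maps (Paulsen, *Completely Bounded Maps and Operator Algebras*, Thms. 8.2 and 8.4) there are a unital $*$-representation $\pi:B(H)\to B(K)$ and contractions $V,W:H\otimes H\to K$ with
$$u(X)=V^*\pi(X)W\qquad(X\in E).\tag{9}$$

**Step 2: norm-attaining vectors.** We feed (9) vectors for which the contractions leave no room. Put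
$$\kappa=\delta_{p_0}\otimes\delta_{p_1},\quad\zeta=\delta_{z_{p_0}}\otimes\delta_{z_{p_1}},\quad\rho=\delta_{a_{p_0}}\otimes\delta_{a_{p_1}},\quad\theta=\delta_{c_{p_0}}\otimes\delta_{c_{p_1}},\quad\xi=W\kappa .$$
Since $a_pp=\alpha$ for $p=p_0,p_1$, we have $u(\Gamma_\alpha)\kappa=\rho$, so
$$\langle\pi(\Gamma_\alpha)\xi,V\rho\rangle=\langle u(\Gamma_\alpha)\kappa,\rho\rangle=1 .$$
Here $\|\pi(\Gamma_\alpha)\xi\|\le\|\xi\|\le1$ and $\|V\rho\|\le1$. Equality in the Cauchy–Schwarz inequality gives $\|\xi\|=\|V\rho\|=1$ and $\pi(\Gamma_\alpha)\xi=V\rho$. As $\pi(\Gamma_\alpha)$ is a partial isometry preserving the norm of $\xi$, the vector $\xi$ lies in its initial space, so $\xi=\pi(\Gamma_\alpha)^*V\rho$.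

In the same way, $c_pp=\beta$ gives $u(\Gamma_\beta)\kappa=\theta$, and $a_pz_p=\gamma$ gives $u(\Gamma_\gamma)\zeta=\rho$. Therefore
$$\pi(\Gamma_\beta)\xi=V\theta,\qquad\pi(\Gamma_\beta^*\Gamma_\beta)\xi=\xi,\tag{10}$$
$$\pi(\Gamma_\gamma)W\zeta=V\rho,\qquad W\zeta=\pi(\Gamma_\gamma)^*V\rho=\pi(\Gamma_\gamma^*\Gamma_\alpha)\xi,\qquad\pi(\Gamma_\gamma\Gamma_\gamma^*)V\rho=V\rho .\tag{11}$$

**Step 3: $\xi$ lives on $P$.** The representation $\pi$ may be wild, so we pin $\xi$ down using the projections available. The operator $\Gamma_\beta^*\Gamma_\beta$ is the diagonal projection onto the closed span of the $\delta_p$ with $p$ right-dividing $\beta$. The operator $\Gamma_\gamma\Gamma_\gamma^*$ is the diagonal projection onto the closed span of the $\delta_a$ with $a$ left-dividing $\gamma$; hence $\Gamma_\alpha^*\Gamma_\gamma\Gamma_\gamma^*\Gamma_\alpha$ is the diagonal projection onto the closed span of the $\delta_p$ such that $\alpha=ap$ with $a$ left-dividing $\gamma$. The product of these two diagonal projections is the projection $e_P$ onto $\ell^2(P)$, by the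 definition of $P$. Using $\pi(\Gamma_\alpha)\xi=V\rho$, then (11), then $\pi(\Gamma_\alpha)^*V\rho=\xi$, then (10),
$$\pi(e_P)\xi=\pi(\Gamma_\beta^*\Gamma_\beta)\,\pi(\Gamma_\alpha^*)\,\pi(\Gamma_\gamma\Gamma_\gamma^*)V\rho=\pi(\Gamma_\beta^*\Gamma_\beta)\,\pi(\Gamma_\alpha^*)V\rho=\pi(\Gamma_\beta^*\Gamma_\beta)\xi=\xi .$$
Let $E_{s,t}$ be the matrix units, $E_{s,t}\delta_r=\mathbf 1_{\{r=t\}}\delta_s$. Now finiteness enters: since $P$ is finite, $e_P=\sum_{p\in P}E_{p,p}$ is a finite sum, and
$$\xi=\sum_{p\in P}\pi(E_{p,p})\xi .$$
For infinite $P$ this is not available, because $\pi$ is not assumed to respect infinite sums.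

For $p\in P$ we have $\Gamma_\alpha E_{p,p}=E_{a_p,p}$, $\Gamma_\beta E_{p,p}=E_{c_p,p}$ and $\Gamma_\gamma^*\Gamma_\alpha E_{p,p}=E_{z_p,p}$. Applying $\pi(\Gamma_\alpha)$, $\pi(\Gamma_\beta)$ and $\pi(\Gamma_\gamma^*\Gamma_\alpha)$ to the formula for $\xi$ gives
$$V\rho=\sum_{q\in P}\pi(E_{a_q,q})\xi,\qquad V\theta=\sum_{q\in P}\pi(E_{c_q,q})\xi,\qquad W\zeta=\sum_{p\in P}\pi(E_{z_p,p})\xi .\tag{12}$$

**Step 4: one sum, computed twice.** Put $h_{q,p}=\langle\pi(E_{q,p})\xi,\xi\rangle$ for $p,q\in P$. We compute $\sum_{p,q}h_{q,p}$ from the position (row $a$, column $x$) of the hole, and then from the position (row $c$, column $z$).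

For $t\in\mathcal M$, $\langle u(\Gamma_t)\kappa,\rho\rangle$ is $1$ if $a_{p_0}p_0=t=a_{p_1}p_1$, i.e. if $t=\alpha$, and $0$ otherwise. On the other hand, by (9) and (12), and since $E_{q,a_q}\Gamma_tE_{p,p}=\mathbf 1_{\{a_qp=t\}}E_{q,p}$,
$$\mathbf 1_{\{t=\alpha\}}=\langle\pi(\Gamma_t)\xi,V\rho\rangle=\sum_{p,q\in P}\langle\pi(E_{q,a_q}\Gamma_tE_{p,p})\xi,\xi\rangle=\sum_{p,q\in P:\ a_qp=t}h_{q,p}.$$
Sum over the finite set of $t$ in $\{\alpha\}\cup\{a_qp:p,q\in P\}$. Each pair $(p,q)$ is counted exactly once, so
$$\sum_{p,q\in P}h_{q,p}=1 .\tag{13}$$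

Likewise, since $E_{q,c_q}\Gamma_tE_{z_p,p}=\mathbf 1_{\{c_qz_p=t\}}E_{q,p}$,
$$\langle u(\Gamma_t)\zeta,\theta\rangle=\langle\pi(\Gamma_t)W\zeta,V\theta\rangle=\sum_{p,q\in P}\langle\pi(E_{q,c_q}\Gamma_tE_{z_p,p})\xi,\xi\rangle=\sum_{p,q\in P:\ c_qz_p=t}h_{q,p}.$$
The left side is $1$ only if $c_{p_0}z_{p_0}=t=c_{p_1}z_{p_1}$, which never happens; so it is $0$ for every $t$. Summing over the finitely many $t$ in $\{c_qz_p:p,q\in P\}$ gives
$$\sum_{p,q\in P}h_{q,p}=0 ,$$
which contradicts (13). Hence $c_pz_p$ is constant on $P$.

**Step 5: the consequence.** Every $p\in P(\alpha,\beta,\gamma)$ right-divides $\alpha$. So if every element has finitely many right divisors, all sets $P(\alpha,\beta,\gamma)$ are finite, and by Steps 1–4 and (8) SAP implies lunar. The reverse implication is Proposition 4. If $\mathcal M$ is finitely generated with length-preserving relations, then a right divisor of $t$ is represented by a word no longer than the words for $t$, and there are finitely many of these; so the hypothesis holds. This proves Theorem 3. $\blacksquare$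

Without any finiteness hypothesis on $\mathcal M$, the first part of Theorem 3 still says that for a cancellative monoid with SAP the lunar condition can fail only at triples $(\alpha,\beta,\gamma)$ with $P(\alpha,\beta,\gamma)$ infinite. The monoid $\mathcal M_0$, where $P(\alpha,\beta,\gamma)=\{x_i:i\in\mathbb Z\}$, fails at exactly such a triple, while the monoids $\mathcal M_I$ with $2\le|I|<\infty$ have no SAP, by Theorem 3 as well as by the explicit coefficients of Section 5.
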